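\title{Graphs with three eigenvalues and arbitrarily large coherent rank}

\begin{abstract}
The coherent rank of a graph is the dimension of the smallest complex matrix algebra that contains the identity, the all-ones matrix and the adjacency matrix and is closed under conjugate transposition and entrywise multiplication. A connected regular graph with three distinct eigenvalues is strongly regular and has coherent rank $3$. We show that without regularity the coherent rank of connected graphs with three distinct eigenvalues is unbounded. More precisely, for every $n\ge4$, with $\theta=4^{n-1}$, we construct a connected graph on $N=5\theta^2+\theta$ vertices with eigenvalues $(2\theta+3)\theta$, $\theta$, $-\theta$ and two distinct degrees whose coherent rank is $N^2$, the largest value possible on $N$ vertices. The graphs are glued together from independent sets along mutually orthogonal partitions; the spectrum does not depend on the many choices in the gluing, while the coherent closure detects them.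
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and their eigenvalues are those of the adjacency matrix. Let $\Gamma$ be a graph with vertex set $X$ and adjacency matrix $A$. A \emph{coherent algebra} on $X$ is a space of complex $X\times X$ matrices that contains the identity $I$ and the all-ones matrix $J$ and is closed under the matrix product, conjugate transposition and the entrywise (Hadamard) product $\circ$. An intersection of coherent algebras is coherent, so there is a smallest one containing $A$. We denote it by $\mathcal W(\Gamma)$; its dimension is the \emph{coherent rank} of $\Gamma$.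

There is an equivalent combinatorial description. A \emph{coherent configuration} on $X$ is a partition of $X\times X$ into \emph{basic relations} such that the diagonal is a union of basic relations, the transpose of a basic relation is a basic relation, and for any basic relations $R,R',R''$ the number of $z$ with $(x,z)\in R$ and $(z,y)\in R'$ is the same for all $(x,y)\in R''$. The coherent algebras are exactly the spans of the $0/1$-matrices of the basic relations of coherent configurations. The configuration that corresponds to $\mathcal W(\Gamma)$ is the smallest one in which adjacency is a union of basic relations; it is the \emph{Weisfeiler--Leman closure} (or coherent closure) of $\Gamma$, and we use this name for the algebra as well. The coherent rank is the number of basic relations. The sets $Y\subseteq X$ for which $\{(y,y):y\in Y\}$ is a basic relation are the \emph{fibers}.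

Thus the coherent rank counts the types of ordered pairs of vertices that remain when one starts from ``equal, adjacent, nonadjacent'' and refines by counting until nothing changes. A complete graph on at least two vertices has rank $2$, the strongly regular graphs are exactly the graphs of rank $3$, and a graph on $N$ vertices has rank at most $N^2$, with equality if and only if $\mathcal W(\Gamma)$ is the full matrix algebra.

Let $\mathcal G_3$ be the set of connected graphs with exactly three distinct eigenvalues, and let $\mathcal G_3(\theta_0,\theta_1,\theta_2)$ consist of those with eigenvalues $\theta_0>\theta_1>\theta_2$. These graphs are close to strongly regular. By the Perron--Frobenius theorem $\theta_0$ is simple and has a positive eigenvector. The matrix $(A-\theta_1I)(A-\theta_2I)$ vanishes on the other two eigenspaces, so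
\begin{equation}\label{eq:rankone}
A^2=(\theta_1+\theta_2)A-\theta_1\theta_2I+\alpha\alpha^{T}
\end{equation}
for a positive vector $\alpha$ with $A\alpha=\theta_0\alpha$. On the diagonal this reads $\deg(x)=\alpha_x^2-\theta_1\theta_2$. Off the diagonal it says that the number of common neighbors of $x$ and $y$ depends only on their degrees and on whether they are adjacent. If $\Gamma$ is regular, then $\alpha$ is constant, the span of $I,A,J$ is a coherent algebra, and the rank is $3$. It is known that $\mathcal G_3$ contains infinite families of graphs of coherent ranks $3,5,6,8,9,10$ and no graph of coherent rank $4$ or $7$; we do not use these facts. The following question was posed by Greaves and Yip~\cite{GY}.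

\begin{quote}
\emph{Is there, for every integer $R$, a connected graph with exactly three distinct eigenvalues whose coherent rank exceeds $R$?}
\end{quote}

The eigenvalues are not fixed in advance. For graphs with few distinct degrees, \eqref{eq:rankone} suggests a negative answer. Suppose that $\Gamma\in\mathcal G_3$ has exactly two degrees, with degree classes $Y$ and $Z$, and write $I_P$ for the diagonal $0/1$-matrix of a vertex set $P$. The vector $\alpha$ takes one value $\alpha_Y$ on $Y$ and another value $\alpha_Z$ on $Z$. The numbers $k_Y,k_Z$ of neighbors of a vertex $x$ in the two classes satisfy $k_Y+k_Z=\deg(x)$ and $\alpha_Yk_Y+\alpha_Zk_Z=\theta_0\alpha_x$, so they depend only on the class of $x$: counting neighbors does not split the classes. Let $\mathcal T$ be the span of the at most $2+4+4=10$ nonzero matrices among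
\[
I_P,\qquad I_PAI_Q,\qquad I_P(J-I-A)I_Q\qquad (P,Q\in\{Y,Z\}).
\]
These are $0/1$-matrices with disjoint supports; they lie in $\mathcal W(\Gamma)$ because $I_Y$ and $I_Z$ do (Lemma~\ref{lem:visible}(a) applied to $A^2\circ I$). The space $\mathcal T$ is closed under $\circ$ and conjugate transposition, it contains $A^2$ by \eqref{eq:rankone}, and it contains $I_PAI_QJI_{Q'}$ and its transpose by the count just made. The only products left are $I_P(AI_YA)I_Q$ and $I_P(AI_ZA)I_Q$, and $AI_YA+AI_ZA=A^2$. Hence
\begin{equation}\label{eq:criterion}
\mathcal W(\Gamma)=\mathcal T\quad\text{if and only if}\quad AI_ZA\in\mathcal T .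
\end{equation}
One matrix stands between $\Gamma$ and rank at most $10$: the matrix $AI_ZA$, which counts the common neighbors of two vertices \emph{inside one degree class}. The spectrum fixes the total number of common neighbors. Our graphs show that it leaves the distribution over the two classes largely free, and the answer to the question is yes.

\begin{theorem}\label{thm:A}
For every $n\ge4$, with $\theta=4^{n-1}$, there is a connected graph on $5\theta^2+\theta$ vertices with exactly three distinct eigenvalues $(2\theta+3)\theta$, $\theta$, $-\theta$ and coherent rank at least $n-1$. Hence for every $R$ some graph in $\mathcal G_3$ has coherent rank greater than $R$.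
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge4$, with $\theta=4^{n-1}$ and $N=5\theta^2+\theta$, there is a graph $\Gamma\in\mathcal G_3((2\theta+3)\theta,\theta,-\theta)$ on $N$ vertices whose Weisfeiler--Leman closure is the full matrix algebra. Its coherent rank is $N^2$, the largest possible for any graph on $N$ vertices.
\end{theorem}

\begin{corollary}\label{cor:C}
Graphs in $\mathcal G_3$ can have arbitrarily many fibers. There are infinitely many $\Gamma\in\mathcal G_3$, with only two distinct degrees, whose coherent rank is the square of the number of vertices; these graphs have trivial automorphism group.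
\end{corollary}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} separately because its proof is short and uses only the entries of the matrix in \eqref{eq:criterion}. Section~\ref{sec:visible} collects the rules for working in a coherent algebra. Section~\ref{sec:general} gives a construction whose spectrum is independent of most of its data, and Section~\ref{sec:family} realizes it over $\mathbb F_4$ and computes $AI_ZA$. Theorem~\ref{thm:A} follows in Section~\ref{sec:unbounded}. Theorem~\ref{thm:B} needs a Hadamard matrix without a certain symmetry (Section~\ref{sec:hadamard}) and choices that let the closure name every vertex (Section~\ref{sec:discrete}).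

\section{Visible relations and visible sets}\label{sec:visible}

Let $\mathcal W$ be a coherent algebra on $X$. We identify a relation $R\subseteq X\times X$ with its $0/1$-matrix. A relation $R$ is \emph{visible} if $R\in\mathcal W$, and a set $Y\subseteq X$ is \emph{visible} if $I_Y\in\mathcal W$. All lower bounds in this paper come from the following rules.

\begin{lemma}\label{lem:visible}
\begin{enumerate}
\item[(a)] If $M\in\mathcal W$ has exactly $s$ distinct entries, then each level set $\{(x,y):M_{xy}=t\}$ is visible and $\dim\mathcal W\ge s$.
\item[(b)] Visible relations are closed under complement, intersection, union and transposition. Visible sets are closed under complement, intersection and union. If $Y$ and $Z$ are visible sets, then $Y\times Z$ is a visible relation.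
\item[(c)] If $R$ is a visible relation and $Y$ a visible set, then for each $k$ the set of all $z$ with $|\{y\in Y:(y,z)\in R\}|=k$ is visible. In particular $R(Y)=\{z:(y,z)\in R\text{ for some }y\in Y\}$ is visible.
\item[(d)] If for any two distinct vertices some visible set contains exactly one of them, then $\mathcal W$ is the full matrix algebra.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $t_1,\dots,t_s$ be the entries. The entrywise product of the matrices $(t_i-t_j)^{-1}(M-t_jJ)$ over $j\ne i$ lies in $\mathcal W$ and is the level set of $t_i$. The $s$ level sets are nonempty and disjoint, hence linearly independent.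

(b) Use $J-R$, $R\circ R'$, $R^T$ for relations, $I-I_Y$, $I_YI_Z$ for sets, and $I_YJI_Z$ for the product; unions follow from complements and intersections.

(c) The $(z,z)$ entry of $R^TI_YR$ is $|\{y\in Y:(y,z)\in R\}|$. Intersect the level set of $k$ with the diagonal $I$. The set $R(Y)$ is the complement of the set obtained for $k=0$.

(d) By (b), for $x\ne y$ there is a visible set containing $x$ and not $y$. Intersecting such sets over all $y\neq x$ shows that $\{x\}$ is visible. Then every matrix unit $I_{\{x\}}JI_{\{y\}}$ lies in $\mathcal W$.
\end{proof}

\section{Graphs from orthogonal partitions}\label{sec:general}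

We want many graphs with the same three eigenvalues. The idea is to split the vertex set into independent sets, to join any two of them by a disjoint union of complete bipartite graphs, and to arrange that the functions on one independent set that are seen by different partners are orthogonal. Then $A$ decomposes into small pieces, one for each pair of independent sets.

Two partitions of a finite set $C$ into $m$ and $m'$ blocks, each with blocks of equal size, are \emph{orthogonal} if every block of the first meets every block of the second in $|C|/(mm')$ elements. The partition $\{C\}$ is orthogonal to every partition into blocks of equal size.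

Let $c\ge3$ and let $C_i$, for $i$ in an index set of size $c$, be disjoint finite nonempty sets, the \emph{cells}. For $i\ne j$ let $\Pi_{ij}$ be a partition of $C_i$ into $m_{ij}=m_{ji}\ge1$ blocks of equal size, let $\Pi_{ij}(x)$ be the block containing $x\in C_i$, and let $\sigma_{ij}:\Pi_{ij}\to\Pi_{ji}$ be a bijection, with $\sigma_{ji}=\sigma_{ij}^{-1}$. Let $\theta>0$ and assume:
\begin{enumerate}
\item[(P1)] for each $i$ the partitions $\Pi_{ij}$ $(j\ne i)$ are pairwise orthogonal;
\item[(P2)] $\sum_{j\ne i}(m_{ij}-1)=|C_i|-1$ for each $i$;
\item[(P3)] $|C_i|\,|C_j|=\theta^2m_{ij}^2$ for all $i\ne j$.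
\end{enumerate}
Define a graph on $\bigcup_iC_i$ by joining $x\in C_i$ and $y\in C_j$ if and only if $i\ne j$ and $\sigma_{ij}(\Pi_{ij}(x))=\Pi_{ji}(y)$. The cells contain no edges, and the neighbors of $x\in C_i$ in $C_j$ form one block of $\Pi_{ji}$, of size $|C_j|/m_{ij}$.

\begin{proposition}\label{prop:spectrum}
The adjacency matrix $A$ has the eigenvalue $(c-1)\theta$ with multiplicity one, and all other eigenvalues are $\pm\theta$. If some $m_{ij}>1$, then the graph is connected and has exactly the three distinct eigenvalues $(c-1)\theta$, $\theta$, $-\theta$.
\end{proposition}

\begin{proof}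
Let $W_{ij}\subseteq\mathbb R^{C_i}$ be the space of functions that are constant on the blocks of $\Pi_{ij}$ and have sum $0$; its dimension is $m_{ij}-1$. For $f\in W_{ij}$ write $f(\beta)$ for the value on the block $\beta$. The blocks have equal size, so $\sum_\beta f(\beta)=0$. If $l\neq i,j$ and $\gamma$ is a block of $\Pi_{il}$, then (P1) gives
\begin{equation}\label{eq:blocksum}
\sum_{x\in\gamma}f(x)=\sum_{\beta\in\Pi_{ij}}|\beta\cap\gamma|\,f(\beta)=\frac{|C_i|}{m_{ij}m_{il}}\sum_{\beta\in\Pi_{ij}}f(\beta)=0 .
\end{equation}
Hence $W_{ij}$ is orthogonal to $W_{il}$, and it is orthogonal to $\mathbf 1_{C_i}$ by definition. By (P2) the dimensions add up: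
\[
\mathbb R^{C_i}=\langle\mathbf 1_{C_i}\rangle\oplus\bigoplus_{j\ne i}W_{ij}.
\]

Let $f\in W_{ji}$, extended by $0$ outside $C_j$. For $x\in C_l$ with $l\ne j$, the value $(Af)(x)$ is the sum of $f$ over a block of $\Pi_{jl}$. If $l\ne i$ this is $0$ by \eqref{eq:blocksum}. If $l=i$ it is $(|C_j|/m_{ij})\,f(\sigma_{ij}(\Pi_{ij}(x)))$. On $C_j$ itself $Af=0$. Thus $Af\in W_{ij}$: up to the factor $|C_j|/m_{ij}$, the values of $f$ on blocks are carried over along $\sigma_{ji}$. Applying $A$ again carries them back, so by (P3)
\[
A^2f=\frac{|C_i|\,|C_j|}{m_{ij}^2}f=\theta^2f .
\]
So $A$ preserves $W_{ij}\oplus W_{ji}$, interchanges the two summands, and has square $\theta^2$ there. Its trace on this space is $0$, so $\theta$ and $-\theta$ each occur with multiplicity $m_{ij}-1$.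

It remains to consider the span of the unit vectors $u_i=|C_i|^{-1/2}\mathbf 1_{C_i}$. A vertex of $C_i$ has $|C_j|/m_{ij}$ neighbors in $C_j$, so by (P3)
\[
Au_j=\sum_{i\ne j}\frac{\sqrt{|C_i|\,|C_j|}}{m_{ij}}\,u_i=\theta\sum_{i\ne j}u_i .
\]
On this span $A$ acts as the $c\times c$ matrix $\theta(J-I)$, with eigenvalues $(c-1)\theta$ (once, on $\sum_iu_i$) and $-\theta$ ($c-1$ times). Since $c\ge3$ we have $(c-1)\theta>\theta$, so $(c-1)\theta$ is a simple eigenvalue of $A$. Its eigenvector $\sum_iu_i$ is positive. If the graph were disconnected, the restrictions of this vector to the components would be independent eigenvectors for the same eigenvalue; so the graph is connected. The eigenvalue $\theta$ occurs as soon as some $m_{ij}>1$.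
\end{proof}

Each hypothesis removes one source of further eigenvalues. Condition (P1) decouples the pairs of cells. If (P2) fails in $C_i$, there is a nonzero function on $C_i$ orthogonal to $\mathbf 1_{C_i}$ and to all $W_{ij}$; its sums over all blocks vanish, so $0$ is an eigenvalue. Without (P3) the space $W_{ij}\oplus W_{ji}$ contributes $\pm\sqrt{|C_i||C_j|}/m_{ij}$, which depends on the pair. For $c=2$ the graph is a disjoint union of $m_{12}$ complete bipartite graphs. On the other hand, nothing is asked of the bijections $\sigma_{ij}$, nor of which partition of $C_i$ serves which partner $C_j$, as long as the numbers of blocks are right.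

\begin{example}\label{ex:16}
Take $\theta=2$ and four cells, each a copy of $\mathbb F_2^2$ with the three partitions into level sets of the nonzero linear forms. All $m_{ij}$ equal $2$, and (P1)--(P3) read: blocks meet in $4/4=1$ element, $3=4-1$, $16=4\cdot4$. The graph has $16$ vertices, degree $6$ and eigenvalues $6,2,-2$. It is regular, so it has coherent rank $3$ for all choices of the $\sigma_{ij}$. Freedom of choice gains nothing when all cells have the same size.
\end{example}

\begin{example}\label{ex:22}
Take $\theta=2$, one large cell $\mathbb F_2^3$ and seven small cells of size $2$. The large cell carries the seven partitions into level sets of the nonzero linear forms, one for each small cell; a small cell is split into singletons toward the large cell, and $m=1$ between small cells. Two distinct nonzero forms over $\mathbb F_2$ are independent, which gives (P1); (P2) reads $7=8-1$ and $1=2-1$; (P3) reads $8\cdot2=4\cdot 2^2$ and $2\cdot2=4\cdot1^2$. The graph consists of the $8$ points and $14$ planes of the affine space $\mathbb F_2^3$, where a point is joined to the planes through it and two planes are joined unless they are equal or parallel. Its eigenvalues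 are $14,2,-2$ and its degrees are $7$ and $16$. Let $Z$ be the set of planes. The entries of $AI_ZA$ are $7$ and $3$ on equal and distinct points, $6$ on every point--plane pair, $12$ on equal or parallel planes and $10$ on adjacent planes. So $AI_ZA\in\mathcal T$, and by \eqref{eq:criterion} the rank is $\dim\mathcal T=2+3+2+2=9$.
\end{example}

In Example~\ref{ex:22} all partitions of the large cell serve small cells. With several large cells, the partitions of each large cell must be divided between large and small partners, and this division is what $AI_ZA$ detects.

\section{Large and small cells over $\mathbb F_4$}\label{sec:family}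

We use cells of two sizes: large cells $C_a$ $(a\in\mathcal A)$ of size $4\theta$ and small cells $C_b$ $(b\in\mathcal B)$ of size $\theta$, where $\mathcal A$ and $\mathcal B$ are disjoint index sets; the letters $a,a'$ always denote elements of $\mathcal A$ and $b,b'$ elements of $\mathcal B$. Condition (P3) holds exactly when
\[
m_{aa'}=4,\qquad m_{ab}=2,\qquad m_{bb'}=1,
\]
since $16\theta^2=\theta^2\cdot4^2$, $4\theta^2=\theta^2\cdot2^2$ and $\theta^2=\theta^2\cdot1^2$. Condition (P2) reads $|\mathcal A|=\theta-1$ for a small cell and $3(|\mathcal A|-1)+|\mathcal B|=4\theta-1$ for a large cell. So we take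
\[
|\mathcal A|=\theta-1,\qquad|\mathcal B|=\theta+5,\qquad c=2\theta+4 .
\]
(For $\theta=2$ this is Example~\ref{ex:22}.) It remains to satisfy (P1). From now on $n\ge2$ and $\theta=4^{n-1}$.

\subsection*{Small cells}
A small cell needs $\theta-1$ pairwise orthogonal partitions into halves. A \emph{Hadamard matrix} of order $\theta$ is a $\pm1$-matrix $H$ with $HH^T=\theta I$; then also $H^TH=\theta I$, so its columns are pairwise orthogonal. Let $H$ be such a matrix with an all-ones column. Identify each $C_b$ with the set of rows of $H$, identify $\mathcal A$ with the set of the other $\theta-1$ columns, and let $\Pi_{ba}$ be the partition of the rows by the entry in column $a$. Column $a$ is orthogonal to $\mathbf 1$, so both blocks have size $\theta/2$. Let $a\ne a'$ and let $k$ rows have the entries $(+,+)$ in these columns. Then the patterns $(+,-)$ and $(-,+)$ occur $\theta/2-k$ times each and $(-,-)$ occurs $k$ times; orthogonality of the two columns gives $2k=\theta-2k$, so all four numbers are $\theta/4$. With $\Pi_{bb'}=\{C_b\}$, condition (P1) holds in $C_b$.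

\subsection*{Large cells}
A large cell needs $\theta-2$ partitions into four blocks and $\theta+5$ partitions into two blocks, all pairwise orthogonal. Linear forms over $\mathbb F_4$ give partitions into four blocks, and the trace splits any one of them into three orthogonal partitions into two blocks. Which forms are split is our choice.

Let $V=\mathbb F_4^n$, so $|V|=4\theta$, and let $V^*$ be the dual space. A \emph{point} is a one-dimensional subspace $\langle\varphi\rangle$ of $V^*$. A subspace of dimension $k$ contains $[k]=(4^k-1)/3$ points, and there are $[n]=(4\theta-1)/3$ points in all. Let $\operatorname{Tr}:\mathbb F_4\to\mathbb F_2$, $\operatorname{Tr}(u)=u+u^2$. This map is additive and onto with kernel $\{0,1\}$. Therefore: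
\begin{equation}\label{eq:trace}
\text{for }u\in\mathbb F_4^*,\text{ exactly one }\lambda\in\mathbb F_4^*\text{ has }\operatorname{Tr}(\lambda u)=0,\text{ namely }\lambda=u^{-1}.
\end{equation}

Identify each $C_a$ with $V$. Choose a set $K_a$ of $(\theta+5)/3=[n-1]+2$ points and let $L_a$ be the set of the remaining $(4\theta-1)/3-(\theta+5)/3=\theta-2$ points. Let $\widehat K_a$ be the set of the $3|K_a|=\theta+5$ nonzero forms lying on points of $K_a$.
\begin{itemize}
\item Choose a bijection $a'\mapsto\langle\varphi_{aa'}\rangle$ from $\mathcal A\setminus\{a\}$ to $L_a$, and let $\Pi_{aa'}$ consist of the four level sets of $\varphi_{aa'}$.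
\item Choose a bijection $b\mapsto\psi_{ab}$ from $\mathcal B$ to $\widehat K_a$, and let $\Pi_{ab}$ consist of the two level sets of $\operatorname{Tr}\psi_{ab}:V\to\mathbb F_2$.
\end{itemize}
The level sets of a surjective homomorphism of finite groups have equal size. This shows that blocks have sizes $\theta$ and $2\theta$, and it gives (P1) as follows. If two forms $\varphi,\psi$ lie on different points, then $(\varphi,\psi):V\to\mathbb F_4^2$ is onto; composing with $\operatorname{Tr}$ in one or both coordinates gives maps onto $\mathbb F_4\times\mathbb F_2$ or $\mathbb F_2^2$. In each case the intersections of blocks are the level sets of a surjective homomorphism onto a group of order $mm'$, as required. If two distinct forms $\psi$ and $\lambda\psi$ $(\lambda\ne1)$ lie on the same point of $K_a$, then $u\mapsto(\operatorname{Tr}u,\operatorname{Tr}\lambda u)$ has trivial kernel by \eqref{eq:trace}, so it is a bijection $\mathbb F_4\to\mathbb F_2^2$, and $(\operatorname{Tr}\psi,\operatorname{Tr}\lambda\psi)$ is onto $\mathbb F_2^2$.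

\subsection*{The graphs}
Choose the bijections $\sigma_{ij}$ arbitrarily and let $\Gamma$ be the resulting graph. Put $X_{\mathcal A}=\bigcup_aC_a$ and $X_{\mathcal B}=\bigcup_bC_b$. Visibility refers to $\mathcal W(\Gamma)$.

\begin{proposition}\label{prop:family}
For all choices above, $\Gamma\in\mathcal G_3((2\theta+3)\theta,\theta,-\theta)$ and $\Gamma$ has $5\theta^2+\theta$ vertices. The degrees are $(3\theta^2+\theta)/2$ on $X_{\mathcal A}$ and $3\theta^2+2\theta$ on $X_{\mathcal B}$, and both sets are visible.
\end{proposition}

\begin{proof}
The spectrum is given by Proposition~\ref{prop:spectrum} with $c=2\theta+4$. There are $(\theta-1)4\theta+(\theta+5)\theta=5\theta^2+\theta$ vertices. A vertex of $X_{\mathcal A}$ has $\theta$ neighbors in each other large cell and $\theta/2$ in each small cell, in total $(\theta-2)\theta+(\theta+5)\theta/2=(3\theta^2+\theta)/2$. A vertex of $X_{\mathcal B}$ has $2\theta$ neighbors in each large cell and $\theta$ in each other small cell, in total $(\theta-1)2\theta+(\theta+4)\theta=3\theta^2+2\theta$. The two degrees differ, so both sets are visible by Lemma~\ref{lem:visible}(c) with $R=A$ and $Y=X$.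
\end{proof}

Hence $M=AI_{X_{\mathcal B}}A$, the matrix of \eqref{eq:criterion}, lies in $\mathcal W(\Gamma)$. For $d\in V$ put
\[
\kappa_a(d)=|\{\langle\varphi\rangle\in K_a:\varphi(d)=0\}| .
\]
For $d\ne0$ the forms vanishing at $d$ make up a hyperplane $d^\perp$ of $V^*$, and $\kappa_a(d)$ is the number of points of $K_a$ in $d^\perp$.

\begin{lemma}\label{lem:M}
Let $x\in C_a$ and $y\in C_{a'}$. Then
\[
M_{xy}=\begin{cases}\dfrac\theta2\bigl(|K_a|+2\kappa_a(x-y)\bigr)&\text{if }a=a',\\[2ex]\dfrac\theta2\cdot\dfrac{\theta+5}2&\text{if }a\ne a'.\end{cases}
\]
\end{lemma}

\begin{proof}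
The entry $M_{xy}$ is the number of common neighbors of $x$ and $y$ in $X_{\mathcal B}$. Let $a=a'$ and $d=x-y$. In $C_b$ the neighbors of $x$ and of $y$ form blocks of the same partition $\Pi_{ba}$. The blocks coincide, giving $\theta/2$ common neighbors, if $\Pi_{ab}(x)=\Pi_{ab}(y)$, that is, if $\operatorname{Tr}\psi_{ab}(d)=0$; otherwise they are disjoint. So we count the forms $\psi\in\widehat K_a$ with $\operatorname{Tr}\psi(d)=0$. A point $\langle\varphi\rangle\in K_a$ contributes all three of its forms if $\varphi(d)=0$ and exactly one otherwise, by \eqref{eq:trace}. The count is $|K_a|+2\kappa_a(d)$.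

If $a\ne a'$, the neighbors of $x$ and of $y$ in $C_b$ form blocks of the orthogonal partitions $\Pi_{ba}$ and $\Pi_{ba'}$, which meet in $\theta/4$ vertices. There are $\theta+5$ small cells.
\end{proof}

\begin{example}\label{ex:84}
Let $n=2$, so $\theta=4$. There are three large cells $\mathbb F_4^2$ and nine small cells of size $4$; the graph has $84$ vertices, eigenvalues $44,4,-4$ and degrees $26$ and $56$. Of the five points, three lie in $K_a$ and two in $L_a$. Let $x\ne y$ lie in $C_a$. Exactly one point vanishes at $d=x-y$. If it lies in $L_a$, say it is $\langle\varphi_{aa'}\rangle$, then $x$ and $y$ share a block of $4$ neighbors in $C_{a'}$, they have no common neighbor in the third large cell, and $M_{xy}=2\cdot3=6$. If it lies in $K_a$, they have no common neighbor in $X_{\mathcal A}$, and $M_{xy}=2\cdot(3+2)=10$. The total is $10$ in both cases, as \eqref{eq:rankone} demands, but it splits as $4+6$ or as $0+10$. For $x,y$ in different large cells $M_{xy}=9$. So $M$ takes three values on distinct nonadjacent pairs in $X_{\mathcal A}$, and $M\notin\mathcal T$: the closure recognizes the relation of lying in the same large cell, and for two vertices in the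 same large cell it recognizes whether their direction belongs to $K_a$.
\end{example}

\section{Unbounded rank}\label{sec:unbounded}

For $n=2$ a hyperplane $d^\perp$ is a single point. In higher dimension, by Lemma~\ref{lem:M}, it suffices to find a set $K$ of $[n-1]+2$ points that meets hyperplanes in many different numbers of points. The required size is nearly that of a hyperplane $U$, and every other hyperplane meets $U$ in the same number $[n-2]$ of points. We disturb this by removing the points of a basis of $U$, of which a hyperplane $d^\perp$ can contain any prescribed number $k\le n-2$, and we restore the size of $K$ with points that none of our test hyperplanes contains.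

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $H$ be the Sylvester matrix of order $\theta=2^{2n-2}$, with rows and columns indexed by $\mathbb F_2^{2n-2}$ and entries $(-1)^{x\cdot y}$; it is a Hadamard matrix and its column $0$ is all ones. Let $\varepsilon_1,\dots,\varepsilon_n$ be a basis of $V^*$, let $U=\langle\varepsilon_1,\dots,\varepsilon_{n-1}\rangle$, and let $\omega\in\mathbb F_4\setminus\mathbb F_2$. The $2^{n-1}$ forms $\varepsilon_n+\eta$, with $\eta$ in the $\mathbb F_2$-span of $\varepsilon_1,\dots,\varepsilon_{n-1}$, lie on distinct points outside $U$. Since $2^{n-1}\ge n+1$, we can choose a set $E$ of $n+1$ of these points. For every $a$ let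
\[
K_a=K=\bigl(\{\text{points of }U\}\setminus\{\langle\varepsilon_1\rangle,\dots,\langle\varepsilon_{n-1}\rangle\}\bigr)\cup E .
\]
Then $|K|=[n-1]-(n-1)+(n+1)=[n-1]+2$. Make all other choices arbitrarily. Proposition~\ref{prop:family} gives the spectrum and the number of vertices.

For $0\le k\le n-2$ define $d_k\in V$ by $\varepsilon_i(d_k)=0$ for $i\le k$, $\varepsilon_i(d_k)=1$ for $k<i\le n-1$, and $\varepsilon_n(d_k)=\omega$. For a point $\langle\varepsilon_n+\eta\rangle\in E$ we have $(\varepsilon_n+\eta)(d_k)\in\omega+\mathbb F_2$, which does not contain $0$. Evaluation at $d_k$ is a nonzero linear form on $U$, since $\varepsilon_{n-1}(d_k)=1$; so it vanishes on exactly $[n-2]$ points of $U$, and exactly $k$ of these, namely $\langle\varepsilon_1\rangle,\dots,\langle\varepsilon_k\rangle$, have been removed. Hence $\kappa_a(d_k)=[n-2]-k$. By Lemma~\ref{lem:M}, the entries of $M$ at the pairs $(d_k,0)$ in a large cell are $n-1$ distinct numbers, and Lemma~\ref{lem:visible}(a) gives coherent rank at least $n-1$. For given $R$ take $n\ge\max(4,R+2)$.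
\end{proof}

\section{A Hadamard matrix without translation symmetry}\label{sec:hadamard}

For Theorem~\ref{thm:B} we must separate all vertices. The entries of $M$ inside a large cell depend only on differences $x-y$, so they do not single out a vertex. We break this symmetry in the small cells. Once every cell is visible, the common neighbors in $C_a$ of two vertices of a small cell tell whether the two rows of $H$ agree in column $a$, so the closure knows the entrywise product of any two rows. It therefore attaches to a row $h$ the set $h\circ\mathcal R=\{h\circ h':h'\in\mathcal R\}$, where $\mathcal R$ is the set of rows. Since $h\circ h=\mathbf 1$, two rows $h,h'$ receive the same set if and only if $(h\circ h')\circ\mathcal R=\mathcal R$. The rows of the Sylvester matrix form a group under $\circ$, so all rows receive the same set. We need a matrix at the opposite extreme.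

Let $m=n-1\ge3$ and $F=\mathbb F_{2^m}$, with trace $\operatorname{tr}(u)=\sum_{k=0}^{m-1}u^{2^k}\in\mathbb F_2$. The trace is additive and not identically zero. So for $s\ne0$ the map $v\mapsto\operatorname{tr}(sv)$ is a nonzero $\mathbb F_2$-linear form on $F$, and
\begin{equation}\label{eq:charsum}
\sum_{v\in F}(-1)^{\operatorname{tr}(sv)}=0\qquad(s\ne0).
\end{equation}
Let $\operatorname{inv}(u)=u^{-1}$ for $u\ne0$ and $\operatorname{inv}(0)=0$. Define permutations $\nu_u$ of $F$ by $\nu_0=\operatorname{id}$ and $\nu_u=\operatorname{inv}$ for $u\ne0$. With rows $(s,u)\in F^2$ and columns $(t,v)\in F^2$ put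
\[
H_{(s,u),(t,v)}=(-1)^{\operatorname{tr}(s\,\nu_u(t))+\operatorname{tr}(\nu_t(u)\,v)} .
\]
If all $\nu_u$ were the identity, the exponent would be the bilinear form $\operatorname{tr}(st)+\operatorname{tr}(uv)$ and the rows would form a group. Orthogonality needs only that the $\nu_u$ are permutations, so we may insert a map that is far from additive.

\begin{lemma}\label{lem:hadamard}
The matrix $H$ is a Hadamard matrix of order $\theta=4^m$, and its column $(0,0)$ is all ones. If $w$ is the entrywise product of two rows and $w\circ\mathcal R=\mathcal R$, then $w=\mathbf 1$.
\end{lemma}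

\begin{proof}
For $t=v=0$ the exponent is $0$, as $\nu_u(0)=0$. Consider distinct rows $(s,u)$ and $(s',u')$. If $u\ne u'$, then $\nu_t(u)+\nu_t(u')\ne0$ for each $t$, so in the inner product the sum over $v$ vanishes for each $t$ by \eqref{eq:charsum}. If $u=u'$ and $s\ne s'$, the inner product is $2^m\sum_t(-1)^{\operatorname{tr}((s+s')\nu_u(t))}$, which is $0$ by \eqref{eq:charsum} because $\nu_u(t)$ runs over $F$.

Let $w$ be the product of the rows $(s_0,u_0)$ and $(s_1,u_1)$, and let $w\circ\mathcal R=\mathcal R$. Then for every row $(s,u)$ there is a row $(s',u')$ such that the product of these two rows is $w$. Comparing exponents at the columns $(t,0)$ gives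
\begin{equation}\label{eq:first}
\operatorname{tr}(s\nu_u(t))+\operatorname{tr}(s'\nu_{u'}(t))=\operatorname{tr}(s_0\nu_{u_0}(t))+\operatorname{tr}(s_1\nu_{u_1}(t))\qquad(t\in F).
\end{equation}
Subtracting this from the equation at $(t,v)$ leaves an equality of two linear forms in $v$, so
\begin{equation}\label{eq:second}
\nu_t(u)+\nu_t(u')=\nu_t(u_0)+\nu_t(u_1)\qquad(t\in F).
\end{equation}
For $t=0$, equation \eqref{eq:second} says $u'=u+\delta$ with $\delta=u_0+u_1$.

\emph{Case $\delta\ne0$.} Equation \eqref{eq:second} with $t=1$ says that $\operatorname{inv}(u)+\operatorname{inv}(u+\delta)$ does not depend on $u$. Its value at $u=0$ is $\delta^{-1}$. For $u\notin\{0,\delta\}$ it equals $\delta/(u(u+\delta))$, so $u^2+\delta u+\delta^2=0$. This quadratic has at most two roots, but there are $2^m-2\ge6$ such $u$, a contradiction.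

\emph{Case $\delta=0$.} Now $u_1=u_0$ and always $u'=u$. If $s_0=s_1$, then $w=\mathbf 1$. Suppose $s_0\ne s_1$. The right side of \eqref{eq:first} is $g(t)=\operatorname{tr}((s_0+s_1)\nu_{u_0}(t))$, which is not identically zero. Applying \eqref{eq:first} to the rows $(0,0)$ and $(0,1)$ gives $p,q\in F$ with
\[
\operatorname{tr}(pt)=g(t)=\operatorname{tr}(q\operatorname{inv}(t))\qquad(t\in F),
\]
and $p\ne0$ because $g\neq0$. For $0\le k<m$ we have $\operatorname{inv}(t)^{2^k}=t^{2^m-1-2^k}$ on $F$: for $t\ne0$ because $t^{2^m-1}=1$, and for $t=0$ because the exponent is positive. Hence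
\[
\sum_{k=0}^{m-1}p^{2^k}t^{2^k}=\sum_{k=0}^{m-1}q^{2^k}t^{2^m-1-2^k}\qquad(t\in F).
\]
Two polynomials of degree less than $2^m=|F|$ that agree on $F$ are equal. The exponent $2^m-1-2^k$ has $m-1\ge2$ binary digits equal to $1$, so it is not $1$. Comparing the coefficients of $t$ gives $p=0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:m2}
Lemma~\ref{lem:hadamard} is the place where the proof of Theorem~\ref{thm:B} needs $n\ge4$. It fails for $m=2$: on $\mathbb F_4$ we have $\operatorname{inv}(t)=t^2$ and $\operatorname{tr}(p^2t^2)=\operatorname{tr}(pt)$, so the product of the rows $(0,0)$ and $(p,0)$ maps the row $(s,0)$ to $(s+p,0)$ and the row $(s,u)$ with $u\ne0$ to $(s+p^2,u)$.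
\end{remark}

\section{A discrete closure}\label{sec:discrete}

To use Lemma~\ref{lem:hadamard} we must first make every single cell visible. The names of the cells can be written into the bijections $a'\mapsto\langle\varphi_{aa'}\rangle$ and $b\mapsto\psi_{ab}$, provided the closure can tell some forms from the others. So this time we choose $K$ with few hyperplane intersection numbers, each with a clear meaning: a full hyperplane and two more points. Two level sets of $\kappa$ then serve as probes, one marking two points of $L$ and one marking six forms of $\widehat K$.

\subsection*{The choices}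
Let $n\ge4$, and let $H$ be the matrix of Lemma~\ref{lem:hadamard}. Fix $e\in V\setminus\{0\}$, let $U=e^\perp$, and fix $\rho_1,\rho_2\in V^*\setminus U$ with $\langle\rho_1\rangle\ne\langle\rho_2\rangle$. For all $a$ let
\[
K_a=K=\{\text{points of }U\}\cup\{\langle\rho_1\rangle,\langle\rho_2\rangle\},\qquad|K|=[n-1]+2,
\]
and write $L$, $\widehat K$, $\kappa$ without index. The two-dimensional space $\langle\rho_1,\rho_2\rangle$ has five points. It is not contained in the hyperplane $U$, so exactly one of its points lies in $U$; two more are $\langle\rho_1\rangle,\langle\rho_2\rangle$; the remaining two lie in $L$ and are called \emph{special points}. The six forms $\lambda\rho_1,\lambda\rho_2$ $(\lambda\in\mathbb F_4^*)$ are the elements of $\widehat K\setminus U$ and are called \emph{special forms}.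

Let $r=\theta-1$, $\mathcal A=\{a_1,\dots,a_r\}$ and $\mathcal B=\{b_1,\dots,b_{\theta+5}\}$, and abbreviate $C_i=C_{a_i}$, $D_k=C_{b_k}$. Each large cell can mark two other large cells and six small cells. The first marking is a loopless digraph on $\{1,\dots,r\}$ with all out-degrees $2$; we take one that can be unrolled from one end:
\[
i\to i-1,\ i-2\quad(i\ge3),\qquad2\to1,\,3,\qquad1\to2,\,3 .
\]
For each $i$ choose the bijection $\mathcal A\setminus\{a_i\}\to L$ so that $a_j$ goes to a special point exactly when $i\to j$. For the second marking let $T_i=\{i,i+1,\dots,i+5\}\subseteq\{1,\dots,\theta+4\}$, and choose the bijection $\mathcal B\to\widehat K$ for the cell $C_i$ so that $b_k$ goes to a special form exactly when $k\in T_i$. Everything else, including all $\sigma_{ij}$, is arbitrary. By Proposition~\ref{prop:family}, $\Gamma\in\mathcal G_3((2\theta+3)\theta,\theta,-\theta)$ and $\Gamma$ has $N$ vertices.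

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:visible}(d) it suffices to separate any two vertices by a visible set. Parts (a) and (b) of that lemma are used throughout to pass to level sets and to restrict to products of visible sets.

\medskip\noindent\textbf{Step 1: two probes.}
By Lemma~\ref{lem:M}, the entry $2M_{xy}/\theta$ on $X_{\mathcal A}\times X_{\mathcal A}$ is an integer for pairs in the same cell, and it is $(\theta+5)/2$, not an integer since $\theta$ is even, for pairs in different cells. Hence the relation $S=\bigcup_iC_i\times C_i$ is visible, and so is $S_k=\{(x,y)\in S:\kappa(x-y)=k\}$ for each $k$. The values of $\kappa$ are as follows.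
\begin{itemize}
\item $\kappa(0)=[n-1]+2$.
\item For the three vectors $d\in\langle e\rangle\setminus\{0\}$, all forms in $U$ vanish at $d$, while $\rho_1(d),\rho_2(d)\ne0$; so $\kappa(d)=[n-1]$.
\item For $d\notin\langle e\rangle$, the forms vanishing at both $e$ and $d$ make up a space of dimension $n-2$; so $\kappa(d)=[n-2]+|\{l\in\{1,2\}:\rho_l(d)=0\}|$.
\end{itemize}
Since $[n-1]=4[n-2]+1>[n-2]+2$, the three cases give different values. So the visible relations $S_{[n-1]}$ and $S_{[n-2]+2}$ are
\begin{align*}
R_e&=\{(x,y)\in S:x-y\in\langle e\rangle\setminus\{0\}\},\\
R_\rho&=\{(x,y)\in S:x\ne y,\ \rho_1(x-y)=\rho_2(x-y)=0\};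
\end{align*}
for the second, note that a nonzero $d$ with $\rho_1(d)=\rho_2(d)=0$ is not a multiple of $e$.

\medskip\noindent\textbf{Step 2: each large cell is visible.}
Let $x\in C_i$ and $y\in C_j$ be adjacent, and let $\varphi=\varphi_{a_ia_j}$. The neighbors of $y$ in $C_i$ form the block containing $x$, that is, the set of $x'$ with $\varphi(x')=\varphi(x)$. Hence
\[
(R_\rho A)_{xy}=|\{d\ne0:\rho_1(d)=\rho_2(d)=\varphi(d)=0\}|=\begin{cases}4^{n-2}-1&\text{if }\varphi\in\langle\rho_1,\rho_2\rangle,\\4^{n-3}-1&\text{otherwise.}\end{cases}
\]
As $\langle\varphi\rangle\in L$, the first case occurs exactly when $\langle\varphi\rangle$ is special, that is, when $i\to j$. So the relation $Q$ of all adjacent pairs $(x,y)\in C_i\times C_j$ with $i\to j$ is visible. For $x\in C_i$, $y\in C_j$, the entry $(SQS)_{xy}$ is $|Q\cap(C_i\times C_j)|$, which is positive exactly when $i\to j$. The support of $SQS$ is therefore the visible relation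
\[
Q^+=\bigcup_{i\to j}C_i\times C_j .
\]
A vertex of $C_j$ has $4\theta$ times the in-degree of $j$ many $Q^+$-predecessors. The arcs leaving $1$ and $2$ end in $\{1,2,3\}$, and $r-1>3$. So $r$ has in-degree $0$, and $r-1$ has in-degree $1$, from $r$. Every $j\le r-2$ has in-degree at least $2$, because $j+1\to j$ and $j+2\to j$ (for $j=1$ these are $2\to1$ and $3\to1$). By Lemma~\ref{lem:visible}(c) with $Y=X$, restricted to $X_{\mathcal A}$, the cells $C_r$ and $C_{r-1}$ are visible. If $1\le i\le r-2$ and $C_{i+2},C_{i+1}$ are visible, then $Q^+(C_{i+2})=C_{i+1}\cup C_i$ is visible, and so is $C_i$. By downward induction all large cells are visible.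

\medskip\noindent\textbf{Step 3: each small cell is visible.}
Let $x\in C_i$ and $y\in D_k$ be adjacent, and let $\psi=\psi_{a_ib_k}$. The neighbors of $y$ in $C_i$ are the $x'$ with $\operatorname{Tr}\psi(x-x')=0$, so
\[
(R_eA)_{xy}=|\{\lambda\in\mathbb F_4^*:\operatorname{Tr}(\lambda\psi(e))=0\}| .
\]
This is $3$ if $\psi\in U$, and it is $1$ by \eqref{eq:trace} if $\psi$ is a special form, that is, if $k\in T_i$. So the relation $P$ of all adjacent pairs $(x,y)\in C_i\times D_k$ with $k\in T_i$ is visible. Every vertex of a small cell has neighbors in $C_i$, so
\[
P(C_i)=\bigcup_{k\in T_i}D_k ,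
\]
and this set is visible by Step~2 and Lemma~\ref{lem:visible}(c). For $1\le i\le\theta-2$ we have $T_i\setminus T_{i+1}=\{i\}$ and $T_{i+1}\setminus T_i=\{i+6\}$. Hence $D_k$ is visible for $1\le k\le\theta-2$ and for $7\le k\le\theta+4$. As $\theta-2\ge6$, these ranges cover $1,\dots,\theta+4$, and $D_{\theta+5}$ is the complement of the other small cells in $X_{\mathcal B}$.

\medskip\noindent\textbf{Step 4: each vertex of $X_{\mathcal B}$ is visible.}
Fix a small cell $D$ and write $H_x$ for the row of $H$ identified with $x\in D$. For $x,x'\in D$ and $a\in\mathcal A$, the neighbors of $x$ and $x'$ in $C_a$ form blocks of one partition into halves, so $(AI_{C_a}A)_{xx'}$ is $2\theta$ if $H_{x,a}=H_{x',a}$ and $0$ otherwise. By Steps 2 and 3 the relations $\{(x',x)\in D\times D:H_{x',a}H_{x,a}=\pm1\}$ are visible. Let $w$ be any $\pm1$-vector indexed by the columns of $H$ with entry $1$ at the all-ones column. All products of two rows have entry $1$ there, so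
\[
R_w=\{(x',x)\in D\times D:H_{x'}\circ H_x=w\}
\]
is an intersection of the relations above, one for each $a\in\mathcal A$, and is visible. Then $R_w(D)=\{x\in D:w\in H_x\circ\mathcal R\}$ is visible. Let $x,z\in D$ lie in the same sets $R_w(D)$. Then $H_x\circ\mathcal R=H_z\circ\mathcal R$; multiplying by $H_x$ gives $\mathcal R=(H_x\circ H_z)\circ\mathcal R$. By Lemma~\ref{lem:hadamard}, $H_x\circ H_z=\mathbf 1$, so $H_x=H_z$, and $x=z$ because distinct rows are orthogonal. Thus the sets $R_w(D)$ separate the vertices of $D$, and $\{x\}$ is the intersection of $D$ with visible sets and complements of visible sets.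

\medskip\noindent\textbf{Step 5: the vertices of $X_{\mathcal A}$ are separated.}
Vertices in different cells are separated by Steps 2 and 3. For $y\in X_{\mathcal B}$ the neighborhood $A(\{y\})$ is visible by Step~4. Suppose that no such neighborhood separates $x,x'\in C_a$, and put $d=x-x'$. For each $b$ the vertex $x$ has a neighbor in $C_b$, which is then also a neighbor of $x'$, so $\Pi_{ab}(x)=\Pi_{ab}(x')$. Thus $\operatorname{Tr}\psi(d)=0$ for all $\psi\in\widehat K$. For a point $\langle\varphi\rangle\in K$ this gives $\operatorname{Tr}(\lambda\varphi(d))=0$ for all three $\lambda\in\mathbb F_4^*$, so $\varphi(d)=0$ by \eqref{eq:trace}. The hyperplane $U$ and the form $\rho_1\notin U$ span $V^*$, so $d=0$ and $x=x'$.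

\medskip
Any two vertices are now separated by a visible set. By Lemma~\ref{lem:visible}(d), $\mathcal W(\Gamma)$ is the full matrix algebra, of dimension $N^2$. No graph on $N$ vertices has larger coherent rank.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Take the graphs of Theorem~\ref{thm:B} for $n=4,5,\dots$. They have two distinct degrees by Proposition~\ref{prop:family} and coherent rank $N^2$. Their basic relations are the single ordered pairs, so there are $N=5\theta^2+\theta$ fibers, one for each vertex. If $g$ is an automorphism of a graph $\Gamma$, the matrices $B$ with $B_{g(x),g(y)}=B_{xy}$ for all $x,y$ form a coherent algebra containing $A$, hence containing $\mathcal W(\Gamma)$. If $\mathcal W(\Gamma)$ is the full matrix algebra, this applies to $B=I_{\{x\}}$ and gives $g(x)=x$ for every vertex $x$.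
\end{proof}

\begin{thebibliography}{1}
\bibitem{GY}
Gary Greaves and Jose Yip, \emph{The coherent rank of a graph with three eigenvalues}, arXiv:2406.17395 (2024).
\end{thebibliography}
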